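\title{Deciding Greediness and Weak Greediness of Existential Rule Sets}

\begin{abstract}
A derivation with existential rules is greedy if every rule application takes the nulls that it passes from body to head from the atoms produced by a single earlier application. A rule set belongs to $\mathbf{gbts}$ if all its derivations from all databases are greedy, and to $\mathbf{wgbts}$ if every derivable instance also has a greedy derivation. We show that membership in $\mathbf{gbts}$ is decidable and 2ExpTime-complete, whereas membership in $\mathbf{wgbts}$ is undecidable and $\Pi^0_1$-complete. The decision procedure embeds all greedy derivations from one critical database into a single marked tree and searches this tree with an alternating pushdown system. The undecidability proof simulates a two-counter machine on the constants of the database and uses a rule that repairs non-greedy steps exactly on those databases that can fool the simulation.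
\end{abstract}

\section{The problem and the results}\label{sec:intro}

An existential rule says: if these atoms hold, then there are elements for which those atoms hold. Applied forward to a finite set of facts, such rules add atoms and invent elements, and the process need not stop; the rule $\mathsf{E}(x,y)\to\exists z\,\mathsf{E}(y,z)$ builds an endless chain. Greediness is a condition on the single rule applications which forces the invented elements into a tree-like arrangement. It gives rise to two classes of rule sets, and we determine for each of them whether membership can be decided.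

\subsection{Rules and derivations}

We fix a signature with countably infinitely many predicate symbols of every arity, a countably infinite set of constants, and a countably infinite set of labeled nulls. Rule sets may use arbitrary predicates of the signature, so the predicates are part of the input. An \emph{instance} is a set of atoms whose arguments are constants or nulls, and $\mathrm{terms}(\mathcal I)$ is the set of arguments occurring in the instance $\mathcal I$. A \emph{database} is a finite instance without nulls. An \emph{existential rule} is a formula
\[
\rho\;=\;\forall\vec x\,\vec y\,\bigl(\varphi(\vec x,\vec y)\to\exists\vec z\,\psi(\vec y,\vec z)\bigr),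
\]
where the \emph{body} $\varphi$ and the \emph{head} $\psi$ are conjunctions of atoms over variables and constants. We treat them as finite sets of atoms $\mathrm{body}(\rho)$ and $\mathrm{head}(\rho)$ and omit the universal quantifiers. The variables $\vec y$ shared by body and head form the \emph{frontier} $\mathrm{fr}(\rho)$, the variables $\vec z$ form the set $\mathrm{ex}(\rho)$, and $\mathrm{hv}(\rho)=\mathrm{fr}(\rho)\cup\mathrm{ex}(\rho)$ is the set of head variables. A \emph{rule set} is a finite set $\mathcal R$ of rules, and $\mathrm{consts}(\mathcal R)$ is the set of constants occurring in it. We assume that every existential variable occurs in the head (the others can be dropped) and that distinct rules have disjoint variables; when we write two rules with the same letters, a renaming is understood.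

A \emph{homomorphism} from a set $B$ of atoms over variables and constants to an instance $\mathcal I$ is a map $h$ from the variables $\mathrm{vars}(B)$ of $B$ to constants and nulls with $h(B)\subseteq\mathcal I$; such maps act as the identity on constants. A rule $\rho$ is \emph{applicable} to $\mathcal I$ via $h$ if $h$ is a homomorphism from $\mathrm{body}(\rho)$ to $\mathcal I$. Applying it yields $\mathcal I\cup h'(\mathrm{head}(\rho))$, where $h'$ extends $h$ by sending the variables of $\mathrm{ex}(\rho)$ to distinct \emph{fresh} nulls, that is, nulls not occurring in $\mathcal I$. An \emph{$\mathcal R$-derivation} from a database $\mathcal D$ is a finite sequence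
\[
\mathcal I_0=\mathcal D,\ (\rho_1,h_1,\mathcal I_1),\ \dots,\ (\rho_n,h_n,\mathcal I_n)
\]
with $\rho_i\in\mathcal R$, in which $\mathcal I_i$ is obtained from $\mathcal I_{i-1}$ by applying $\rho_i$ via $h_i$, with extension $h_i'$. The derivation \emph{yields} $\mathcal I_n$. Step $i$ \emph{produces} the atoms $h_i'(\mathrm{head}(\rho_i))$ and \emph{introduces} the nulls $h_i'(\mathrm{ex}(\rho_i))$. Every null of $\mathcal I_n$ is introduced by exactly one step, its \emph{birth step}.

\subsection{Greediness}

For $1\le j\le n$ let $N_j$ be the set of nulls occurring in the atoms produced by step $j$, and let $N_0=\emptyset$. We call $N_j$ the \emph{bag} of step $j$. It contains the nulls introduced by step $j$ and the nulls passed through the frontier of $\rho_j$, and no others.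

\begin{definition}\label{def:greedy}
Step $i$ of a derivation from $\mathcal D$ is \emph{greedy} if there is $j$ with $0\le j<i$ and
\[
h_i(\mathrm{fr}(\rho_i))\subseteq N_j\cup\mathrm{terms}(\mathcal D)\cup\mathrm{consts}(\mathcal R).
\]
A derivation is \emph{greedy} if all its steps are. A rule set $\mathcal R$ is a \emph{greedy bounded-treewidth set}, $\mathcal R\in\mathbf{gbts}$, if for every database $\mathcal D$ every $\mathcal R$-derivation from $\mathcal D$ is greedy. It is a \emph{weakly greedy bounded-treewidth set}, $\mathcal R\in\mathbf{wgbts}$, if for every database $\mathcal D$ and every $\mathcal R$-derivation from $\mathcal D$ yielding an instance $\mathcal I$, some greedy $\mathcal R$-derivation from $\mathcal D$ yields $\mathcal I$.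
\end{definition}

The body of a greedy step may be matched anywhere in the instance; only the values that the step hands on to its head are restricted. A greedy step therefore never puts two nulls into a common atom unless one of them is new or the two already share a bag. Section~\ref{sec:trees} turns this into a tree decomposition. The constants play no role in the condition.

\begin{lemma}\label{lem:guard}
Step $i$ is greedy if and only if the nulls in $h_i(\mathrm{fr}(\rho_i))$ all lie in one bag $N_j$ with $0\le j<i$. This is the case whenever these nulls all occur in one atom of $\mathcal I_{i-1}$, and whenever there is at most one of them.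
\end{lemma}

\begin{proof}
An argument of an atom produced by step $i$ is a constant of $\mathcal R$, a fresh null, or the value of a frontier variable, which occurs in $\mathcal I_{i-1}$. By induction all constants in the derivation lie in $\mathrm{terms}(\mathcal D)\cup\mathrm{consts}(\mathcal R)$, which gives the equivalence. An atom of $\mathcal I_{i-1}$ is in $\mathcal D$ and has no nulls, or it is produced by a step $j<i$ and has its nulls in $N_j$. A single null in the frontier image occurs in some atom of $h_i(\mathrm{body}(\rho_i))\subseteq\mathcal I_{i-1}$, and the empty set lies in $N_0$.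
\end{proof}

So $\mathcal R\in\mathbf{gbts}$ if no rule has an existential variable (no null ever appears), and also if every rule has at most one frontier variable or a body atom containing its whole frontier. Beyond such cases the shape of the single rules does not settle the matter.

\begin{example}\label{ex:chain}
Let $\mathcal R$ consist of
\[
\rho:\ \mathsf E(x,y)\to\exists z\,\mathsf E(y,z),\qquad
\theta:\ \mathsf E(x',y')\wedge\mathsf E(y',z')\to\mathsf P(x',z').
\]
From $\{\mathsf E(c,c)\}$, three applications of $\rho$ produce $\mathsf E(c,n_1)$, $\mathsf E(n_1,n_2)$, $\mathsf E(n_2,n_3)$, with bags $\{n_1\}$, $\{n_1,n_2\}$, $\{n_2,n_3\}$. Applying $\theta$ to the last two atoms has frontier image $\{n_1,n_3\}$, which lies in no bag. Hence $\mathcal R\notin\mathbf{gbts}$. Now replace $\mathsf E$ by another predicate $\mathsf F$ in the head of $\rho$ and in the body of $\theta$. Then $\mathsf E$ occurs in no head, so nulls never occur in $\mathsf E$-atoms or in the first position of $\mathsf F$. The variable $x'$ is always sent to a constant, and the modified rule set is in $\mathbf{gbts}$ by Lemma~\ref{lem:guard}.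
\end{example}

We have $\mathbf{gbts}\subseteq\mathbf{wgbts}$, since a greedy derivation is its own witness. The weak notion forgives a non-greedy derivation if its result can be reached in a better way. Whether a better way exists may depend on the database.

\begin{example}\label{ex:switch}
Consider the four rules
\begin{align*}
\sigma:\quad&\mathsf U(x)\to\exists r\,\exists u\;\mathsf S(r,u), &
\delta:\quad&\mathsf S(r,u)\wedge\mathsf T(u,z)\to\mathsf G(r,z),\\
\gamma:\quad&\mathsf S(r,u)\to\exists z\;\mathsf T(u,z), &
\varepsilon:\quad&\mathsf S(r,u)\wedge\mathsf{Neq}(x,x)\to\exists z\;\mathsf T(u,z)\wedge\mathsf G(r,z).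
\end{align*}
Here $\mathsf{Neq}$ is an ordinary binary predicate. From $\mathcal D=\{\mathsf U(d),\mathsf{Neq}(d,e)\}$ with $d\neq e$, the steps $\sigma,\gamma,\delta$ yield $\mathcal I=\mathcal D\cup\{\mathsf S(r,u),\mathsf T(u,z),\mathsf G(r,z)\}$ with nulls $r,u,z$. No greedy derivation from $\mathcal D$ yields $\mathcal I$. Indeed, $\varepsilon$ is never applicable, so the first step producing $\mathsf G(r,z)$ is a $\delta$-step with frontier image $\{r,z\}$, and each earlier step produces $\mathsf S(r,u)$ or $\mathsf T(u,z)$ alone and has bag $\{r,u\}$ or $\{u,z\}$. So the rule set is not in $\mathbf{wgbts}$. Now merge $d$ with $e$. From $\mathcal D'=\{\mathsf U(e),\mathsf{Neq}(e,e)\}$ the derivation $\sigma,\gamma,\delta$ is still not greedy, but the greedy derivation $\sigma,\varepsilon$ yields the same instance.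
\end{example}

\subsection{The question and the answers}

The problem, posed by Lyon and Rudolph~\cite{LR}, is the following. \emph{Is there an algorithm that decides, given a rule set $\mathcal R$, whether $\mathcal R\in\mathbf{gbts}$? Is there one that decides whether $\mathcal R\in\mathbf{wgbts}$?}

Both definitions quantify over all databases and over derivations of unbounded length, and rules can simulate machines (Section~\ref{sec:wgbts} contains such a simulation). The natural guess is that both problems are undecidable: let the rules run a machine and perform a non-greedy step when it halts. This plan has to meet two demands. The simulation itself must be greedy, and no database may mislead it into reporting a halt that does not take place. For $\mathbf{gbts}$ the plan fails. Merging constants preserves non-greedy steps, so a single database with all constants merged decides everything, and on this database the part of a derivation before the first non-greedy step is a tree of bounded pieces that a pushdown device can search. For $\mathbf{wgbts}$ the plan succeeds, because, as in Example~\ref{ex:switch}, merging constants can switch on a rule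 that repairs the non-greedy step. The simulation then only has to be correct on databases where this rule is off.

\begin{theorem}\label{thm:gbts}
Membership in $\mathbf{gbts}$ is decidable, in 2ExpTime.
\end{theorem}

\begin{theorem}\label{thm:wgbts}
Membership in $\mathbf{wgbts}$ is undecidable, even for constant-free rule sets with predicates of arity at most $4$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] Membership in $\mathbf{gbts}$ is 2ExpTime-hard, hence 2ExpTime-complete.
\item[(b)] Membership in $\mathbf{wgbts}$ is $\Pi^0_1$-complete: $\mathbf{wgbts}$ is not recursively enumerable, but its complement is.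
\end{enumerate}
\end{theorem}

Here 2ExpTime is deterministic time $2^{2^{p(N)}}$ for a polynomial $p$, where $N$ is the length of the input, and hardness refers to polynomial-time many-one reductions. The class $\Sigma^0_1$ consists of the recursively enumerable sets and $\Pi^0_1$ of their complements, and completeness refers to computable many-one reductions.

Theorem~\ref{thm:gbts} is proved in Sections~\ref{sec:trees}--\ref{sec:pds} and uses no external result. Theorem~\ref{thm:wgbts} is proved in Section~\ref{sec:wgbts} from the undecidability of the halting problem for two-counter machines~\cite{Minsky}. Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:sharp}; part~(a) uses the hardness of query answering under guarded rules~\cite{CGK}.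

\section{Reduction to one database and two nulls}\label{sec:trees}

\subsection{Greedy derivations are trees}

Consider a greedy derivation with steps $1,\dots,m$. By Lemma~\ref{lem:guard} we can choose for each $i\ge1$ an index $p(i)<i$ such that the nulls of $h_i(\mathrm{fr}(\rho_i))$ lie in $N_{p(i)}$. Taking $p(i)$ as the parent of $i$ makes $\{0,\dots,m\}$ a tree with root $0$. Every vertex counts as an ancestor of itself.

\begin{lemma}\label{lem:tree}
Let a greedy derivation of length $m$ and a parent function $p$ be given.
\begin{enumerate}
\item[(a)] If a null $n$ with birth step $b$ lies in $N_j$, then $b$ is an ancestor of $j$, and $n\in N_{j'}$ for all $j'$ on the path from $b$ to $j$.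
\item[(b)] If $X$ is a set of nulls of $\mathcal I_m$ any two of which lie in a common bag, then $X$ is contained in one bag.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $j\neq b$, then $n$ is not introduced by step $j$, so $n\in h_j(\mathrm{fr}(\rho_j))$ and hence $n\in N_{p(j)}$. Repeat with $p(j)$ in place of $j$. The indices decrease and never reach $0$, since $N_0=\emptyset$, so the process stops at $b$.

(b) Let $X\neq\emptyset$ and choose $n'\in X$ whose birth step $b'$ has the greatest depth. Let $n''\in X$ have birth step $b''$, and let $n',n''\in N_j$. By (a), both $b'$ and $b''$ lie on the path from the root to $j$, and $b'$ is at least as deep as $b''$. So $b'$ lies on the path from $b''$ to $j$, and $n''\in N_{b'}$ by (a). Thus $X\subseteq N_{b'}$.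
\end{proof}

\begin{remark}\label{rem:tw}
A tree decomposition of an instance is a tree whose vertices carry sets of terms such that the arguments of each atom lie in one set and the vertices whose set contains a given term form a connected subtree. By Lemma~\ref{lem:tree}(a), the sets $N_j\cup\mathrm{terms}(\mathcal D)\cup\mathrm{consts}(\mathcal R)$ form a tree decomposition of $\mathcal I_m$. Their size is at most $\max_{\rho\in\mathcal R}|\mathrm{hv}(\rho)|+|\mathrm{terms}(\mathcal D)|+|\mathrm{consts}(\mathcal R)|$, however long the derivation is. This is the bound on treewidth in the names of the two classes.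
\end{remark}

\subsection{The critical database}

Fix a rule set $\mathcal R$ until the end of Section~\ref{sec:pds}. Let $*$ be a constant outside $\mathrm{consts}(\mathcal R)$, let $C^*=\mathrm{consts}(\mathcal R)\cup\{*\}$, and let the \emph{critical database} $\mathcal D^*$ be the finite set of all atoms over $C^*$ whose predicate occurs in $\mathcal R$.

\begin{lemma}\label{lem:critical}
$\mathcal R\in\mathbf{gbts}$ if and only if every $\mathcal R$-derivation from $\mathcal D^*$ is greedy.
\end{lemma}

\begin{proof}
One direction holds because $\mathcal D^*$ is a database. For the other, take a derivation $\mathcal D,(\rho_i,h_i,\mathcal I_i)_{i\le n}$. Let $\kappa$ send all constants outside $\mathrm{consts}(\mathcal R)$ to $*$ and fix all other terms. Put $\mathcal I_0^*=\mathcal D^*$ and $\mathcal I_i^*=\mathcal I^*_{i-1}\cup\kappa h_i'(\mathrm{head}(\rho_i))$. By induction on $i$, the map $\kappa$ sends every atom of $\mathcal I_i$ whose predicate occurs in $\mathcal R$ into $\mathcal I_i^*$, and every null of $\mathcal I_i^*$ is a null of $\mathcal I_i$. The first fact, together with $\kappa(c)=c$ for $c\in\mathrm{consts}(\mathcal R)$, shows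 that $\kappa h_i$ is a homomorphism from $\mathrm{body}(\rho_i)$ to $\mathcal I^*_{i-1}$. The second shows that nulls fresh for $\mathcal I_{i-1}$ are fresh for $\mathcal I^*_{i-1}$. So $\mathcal D^*,(\rho_i,\kappa h_i,\mathcal I_i^*)_{i\le n}$ is a derivation. It has the same bags and the same nulls in its frontier images, so by Lemma~\ref{lem:guard} it is greedy if and only if the given derivation is.
\end{proof}

\begin{corollary}\label{cor:two}
If $\mathcal R\notin\mathbf{gbts}$, then there are a greedy derivation from $\mathcal D^*$ yielding an instance $\mathcal J$, a rule $\rho\in\mathcal R$, a homomorphism $h\colon\mathrm{body}(\rho)\to\mathcal J$, and $x_1,x_2\in\mathrm{fr}(\rho)$ such that $h(x_1)$ and $h(x_2)$ are nulls that lie in no common bag of the derivation.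
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:critical} some derivation from $\mathcal D^*$ has a non-greedy step. Let the first such step apply $\rho$ via $h$, and take the steps before it as the greedy derivation. The set $X$ of nulls in $h(\mathrm{fr}(\rho))$ is contained in no bag, so by Lemma~\ref{lem:tree}(b) two of its elements lie in no common bag.
\end{proof}

The passage to the \emph{first} non-greedy step is essential: Lemma~\ref{lem:tree} is about greedy derivations, and only the steps before the first violation are known to form a tree.

\section{A universal marked tree}\label{sec:universal}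

By Corollary~\ref{cor:two} we have to search all greedy derivations from $\mathcal D^*$. A step of such a derivation can be described relative to its parent step by a bounded amount of data: the rule, and for each frontier variable either a constant or the head variable of the parent's rule that names its value. We take these descriptions as the letters of a finite alphabet; words over it form one infinite tree into which every greedy derivation maps. Three points need care.

First, two frontier variables may receive the same null. We want each null of a bag to have a unique name, and we choose one representative variable.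

Second, a description does not guarantee that the rule is applicable, because the body may need atoms from distant parts of the tree. This leads to the notion of an active node.

Third, ``$n_1$ and $n_2$ lie in no common bag'' is a negative condition about the whole tree, and we want to test it by a homomorphism. Lemma~\ref{lem:tree}(a) makes it local: if $n_1,n_2$ share a bag, their birth steps are comparable, and the older null lies in the bag of the birth step of the younger. So it suffices to know that $n_1$ is absent from the birth bag of $n_2$, and vice versa. To make this visible in a single letter, each letter records which of its names carry mark $1$ and which carry mark $2$, and marks are inherited along with the nulls. A null with mark $k$ receives an atom $\mathsf{Mark}_k$ at its birth, provided that the other mark does not occur in its birth bag.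

\subsection{Letters and nodes}

Let $V=\bigcup_{\rho\in\mathcal R}\mathrm{hv}(\rho)$, with a fixed linear order. Let $\rho\in\mathcal R$ and $\eta\colon\mathrm{fr}(\rho)\to V\cup C^*$. The \emph{representative map} $r$ of $(\rho,\eta)$ is defined on $\mathrm{hv}(\rho)\cup C^*$. It is the identity on $\mathrm{ex}(\rho)\cup C^*$; for $x\in\mathrm{fr}(\rho)$ it is given by $r(x)=\eta(x)$ if $\eta(x)\in C^*$, and otherwise $r(x)$ is the least $x'\in\mathrm{fr}(\rho)$ with $\eta(x')=\eta(x)$. The \emph{old names} of $(\rho,\eta)$ are the elements of $O=r(\mathrm{fr}(\rho))\cap V\subseteq\mathrm{fr}(\rho)$, and its \emph{names} are the elements of $L=O\cup\mathrm{ex}(\rho)$. The map $\eta$ sends $O$ injectively into $V$.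

A \emph{letter} is a tuple $a=(\rho,\eta,M_1,M_2)$ with $\rho,\eta$ as above and $M_1,M_2\subseteq L$. We write $\rho_a,\eta_a,M_k(a),r_a,O(a),L(a)$ for its data, and we extend $\eta_a$ by the identity on $C^*$. Let $\Sigma$ be the finite set of letters. Let $\bot$ be a further symbol with $L(\bot)=M_1(\bot)=M_2(\bot)=\emptyset$. A letter $a$ is \emph{compatible} with $a'\in\Sigma\cup\{\bot\}$ if
\[
\eta_a(\mathrm{fr}(\rho_a))\subseteq L(a')\cup C^*
\quad\text{and}\quad
x\in M_k(a)\iff\eta_a(x)\in M_k(a')
\]
for all $x\in O(a)$ and $k\in\{1,2\}$. Thus the marks on old names are dictated by the predecessor, and the marks on $\mathrm{ex}(\rho_a)$ are free.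

Let $\mathcal T$ be the set of words $\bot a_1\cdots a_k$, $k\ge0$, in which each letter $a_i$ is compatible with the symbol before it. Its elements are \emph{nodes}. They form a tree under the prefix order $\le$, with root $\bot$. We write $\mathrm{top}(w)$ for the last symbol of $w$ and $w^-$ for the parent of $w\neq\bot$. Fix distinct nulls $n_{w,z}$ for all $w\in\mathcal T\setminus\{\bot\}$ and $z\in\mathrm{ex}(\rho_{\mathrm{top}(w)})$; this is possible since $\mathcal T$ is countable. The names at a node $w$ with $a=\mathrm{top}(w)$ are interpreted by a map $\beta_w$ on $L(a)\cup C^*$. It is the identity on $C^*$, and for $w\neq\bot$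
\[
\beta_w(z)=n_{w,z}\ \ (z\in\mathrm{ex}(\rho_a)),\qquad \beta_w(x)=\beta_{w^-}(\eta_a(x))\ \ (x\in O(a)).
\]
The \emph{bag} of $w$ is $N_w=\beta_w(L(a))$. Let $\mathsf{Mark}_1,\mathsf{Mark}_2$ be unary predicates not occurring in $\mathcal R$. Put $H_\bot=H_\bot^+=\mathcal D^*$, and for $a\in\Sigma$ put $H_a=r_a(\mathrm{head}(\rho_a))$ and
\[
H_a^+=H_a\cup\{\mathsf{Mark}_k(z): k\in\{1,2\},\ z\in\mathrm{ex}(\rho_a)\cap M_k(a),\ M_{3-k}(a)=\emptyset\}.
\]
The atoms at the node $w$ are $A_w=\beta_w(H_{\mathrm{top}(w)})$ and $A_w^+=\beta_w(H^+_{\mathrm{top}(w)})$.

\begin{example}\label{ex:marks}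
Take $\rho$ and $\theta$ from Example~\ref{ex:chain}, so $C^*=\{*\}$ and $\mathcal D^*=\{\mathsf E(*,*),\mathsf P(*,*)\}$. The chain of three $\rho$-steps, with mark $1$ on the first null and mark $2$ on the third, is described by
\[
\begin{array}{lll}
a_1=(\rho,\ y\mapsto *,\ \{z\},\ \emptyset), & L(a_1)=\{z\}, & H^+_{a_1}=\{\mathsf E(*,z),\mathsf{Mark}_1(z)\},\\
a_2=(\rho,\ y\mapsto z,\ \{y\},\ \emptyset), & L(a_2)=\{y,z\}, & H^+_{a_2}=\{\mathsf E(y,z)\},\\
a_3=(\rho,\ y\mapsto z,\ \emptyset,\ \{z\}), & L(a_3)=\{y,z\}, & H^+_{a_3}=\{\mathsf E(y,z),\mathsf{Mark}_2(z)\}.
\end{array}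
\]
In $a_2$ the old name $y$ must carry mark $1$, because $\eta(y)=z$ is marked in $a_1$; in $a_3$ it must carry none, because $z$ is unmarked in $a_2$. With $w_i=\bot a_1\cdots a_i$ and $n_i=n_{w_i,z}$ the atoms are $\mathsf E(*,n_1)$, $\mathsf{Mark}_1(n_1)$, $\mathsf E(n_1,n_2)$, $\mathsf E(n_2,n_3)$, $\mathsf{Mark}_2(n_3)$. The body of $\theta$ together with $\mathsf{Mark}_1(x')$ and $\mathsf{Mark}_2(z')$ maps into them. An attempt to mark two nulls of one bag fails: the letter $(\rho,y\mapsto z,\{y\},\{z\})$ is compatible with $a_1$, but it produces no atom $\mathsf{Mark}_2(z)$, since its set $M_1$ is not empty.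
\end{example}

\begin{lemma}\label{lem:T}
Let $v\in\mathcal T$ and $a=\mathrm{top}(v)$.
\begin{enumerate}
\item[(a)] $N_v$ consists of nulls $n_{u,z}$ with $u\le v$, and $\beta_v$ is injective. If $v\neq\bot$ and $y\in L(a)$, then $\beta_v(y)\in N_{v^-}$ if and only if $y\in O(a)$.
\item[(b)] If $v\neq\bot$, then $\beta_v(r_a(x))=\beta_{v^-}(\eta_a(x))$ for all $x\in\mathrm{fr}(\rho_a)$.
\item[(c)] The nulls of $A_v$ and the nulls of $A_v^+$ are exactly those of $N_v$, and all constants of $A_v^+$ lie in $C^*$.
\item[(d)] If $n_{u,z}\in N_v$, then $n_{u,z}\in N_{v'}$ for all $v'$ with $u\le v'\le v$. Consequently, a null that lies in the bags of two nodes lies in the bags of all nodes on the path between them.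
\item[(e)] If $n_{u,z}=\beta_v(y)$ with $y\in L(a)$, then $y\in M_k(a)\iff z\in M_k(\mathrm{top}(u))$ for $k=1,2$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use induction on the length of $v$; for $v=\bot$ we have $N_v=\emptyset$ and nothing to prove. Let $v\neq\bot$.

(a) For $x\in O(a)$ we have $\eta_a(x)\in L(\mathrm{top}(v^-))$ by compatibility, so $\beta_v(x)\in N_{v^-}$. For $z\in\mathrm{ex}(\rho_a)$ the null $n_{v,z}$ is not in $N_{v^-}$, because $v\not\le v^-$. This gives the first and the last claim. Injectivity follows, as $\eta_a$ is injective on $O(a)$, $\beta_{v^-}$ is injective, and names are sent to nulls.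

(b) If $\eta_a(x)\in C^*$, both sides equal $\eta_a(x)$. Otherwise $x'=r_a(x)\in O(a)$ and $\eta_a(x')=\eta_a(x)$, and the claim is the definition of $\beta_v(x')$.

(c) Every variable of $\mathrm{hv}(\rho_a)$ occurs in the head, so the variables of $H_a$ are exactly the names $L(a)$, and the mark atoms add none.

(d), (e) Let $n_{u,z}=\beta_v(y)$. If $y\in\mathrm{ex}(\rho_a)$, then $u=v$ and $z=y$, and both claims are immediate. Otherwise $y\in O(a)$ and $n_{u,z}=\beta_{v^-}(\eta_a(y))\in N_{v^-}$. Then (d) for $v^-$ gives (d) for $v$, and (e) for $v^-$ gives (e) for $v$ because $y\in M_k(a)\iff\eta_a(y)\in M_k(\mathrm{top}(v^-))$. For the second sentence of (d), if $n_{u,z}\in N_{v_1}\cap N_{v_2}$, then $u\le v_1$ and $u\le v_2$, and the path between $v_1$ and $v_2$ is contained in the union of the paths from $u$ to $v_1$ and from $u$ to $v_2$.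
\end{proof}

\subsection{Active nodes}

A set $X\subseteq\mathcal T$ \emph{enables} a node $w\neq\bot$ with $a=\mathrm{top}(w)$ if $w^-\in X$ and there is a homomorphism
\[
h\colon\mathrm{body}(\rho_a)\to\bigcup_{v\in X}A_v\quad\text{with}\quad h(x)=\beta_{w^-}(\eta_a(x))\ \text{ for all }x\in\mathrm{fr}(\rho_a).
\]
If $X$ enables $w$, then so does every superset of $X$, and so does some finite subset of $X$, since bodies are finite. A \emph{justification} is a sequence $w_0=\bot,w_1,\dots,w_n$ of distinct nodes, $n\ge0$, in which each $w_i$ with $i\ge1$ is enabled by $\{w_0,\dots,w_{i-1}\}$. A node is \emph{active} if it occurs in a justification. Let $\mathrm{Act}$ be the set of active nodes and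
\[
\mathcal U=\bigcup_{v\in\mathrm{Act}}A_v^+ .
\]

\begin{lemma}\label{lem:act}
Every finite set of active nodes is contained in one justification, and every node enabled by $\mathrm{Act}$ is active.
\end{lemma}

\begin{proof}
Given justifications $w_0,\dots,w_n$ and $w_0',\dots,w'_m$, append to the first one, in order, those $w_j'$ that do not occur in it. Each appended $w_j'$ is preceded by all of $w'_0,\dots,w'_{j-1}$, so the result is a justification. This proves the first claim. If $\mathrm{Act}$ enables $w$, take a justification containing a finite set of active nodes that enables $w$, and append $w$ unless it already occurs.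
\end{proof}

For $\rho\in\mathcal R$ and $x_1,x_2\in\mathrm{fr}(\rho)$ let $\mathrm{body}^+(\rho,x_1,x_2)=\mathrm{body}(\rho)\cup\{\mathsf{Mark}_1(x_1),\mathsf{Mark}_2(x_2)\}$.

\begin{proposition}\label{prop:U}
$\mathcal R\notin\mathbf{gbts}$ if and only if for some $\rho\in\mathcal R$ and $x_1,x_2\in\mathrm{fr}(\rho)$ there is a homomorphism from $\mathrm{body}^+(\rho,x_1,x_2)$ to $\mathcal U$.
\end{proposition}

\begin{proof}
($\Leftarrow$) Let $h$ be such a homomorphism. By Lemma~\ref{lem:act} there is a justification $w_0,\dots,w_n$ with $h(\mathrm{body}^+(\rho,x_1,x_2))\subseteq\bigcup_iA^+_{w_i}$. We read it as a derivation from $\mathcal D^*=A_{w_0}$. Step $i$ applies the rule of $a_i=\mathrm{top}(w_i)$ via the homomorphism $h_i$ that witnesses enabling, with the null $n_{w_i,z}$ for $z\in\mathrm{ex}(\rho_{a_i})$. By Lemma~\ref{lem:T}(b), $h_i'$ agrees with $\beta_{w_i}\circ r_{a_i}$ on the head variables. So step $i$ produces exactly $A_{w_i}$, and $N_i=N_{w_i}$ by Lemma~\ref{lem:T}(c). The nulls $n_{w_i,z}$ are fresh. Otherwise $n_{w_i,z}\in N_{w_j}$ for some $j<i$, so $w_i\le w_j$. But the parent of each entry occurs earlier in the justification,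 so all prefixes of $w_j$ occur at positions $\le j$, and the entries are distinct. Since $\mathrm{body}(\rho)$ contains no mark predicate, $h(\mathrm{body}(\rho))\subseteq\bigcup_iA_{w_i}$, and we append a last step applying $\rho$ via $h$.

Let $n_k=h(x_k)$. As $\mathsf{Mark}_k(n_k)\in\mathcal U$, we have $n_k=n_{u_k,z_k}$ with $z_k\in M_k(\mathrm{top}(u_k))$ and $M_{3-k}(\mathrm{top}(u_k))=\emptyset$. Suppose that $n_1,n_2\in N_v$ for some node $v$. Then $u_1,u_2\le v$, so $u_1$ and $u_2$ are comparable; let $k$ be such that $u_k\le u_{3-k}$. By Lemma~\ref{lem:T}(d), $n_k\in N_{u_{3-k}}$, so $n_k=\beta_{u_{3-k}}(y)$ for some name $y$. By Lemma~\ref{lem:T}(e), $y\in M_k(\mathrm{top}(u_{3-k}))$, and this set is empty. This contradiction shows that $n_1,n_2$ lie in no common bag, so the last step is not greedy.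

($\Rightarrow$) Take a greedy derivation $\mathcal D^*,(\rho_i,h_i,\mathcal I_i)_{i\le m}$ and $\rho,h,x_1,x_2$ as in Corollary~\ref{cor:two}. Let $p$ be a parent function, and let $n_k=h(x_k)$ be introduced by step $i_k$ for the variable $z_k$. All constants in the derivation lie in $C^*$. We map the steps to nodes and the nulls to nulls of the form $n_{w,z}$.

\emph{The letters.} Put $a_0=\bot$. By induction on $i\ge1$ we define letters $a_i=(\rho_i,\eta_i,M_1^i,M_2^i)$ such that
\begin{equation}\label{eq:bij}
h_i'\text{ maps }L(a_i)\text{ bijectively onto }N_i,\quad\text{and}\quad h_i'(r_{a_i}(y))=h_i'(y)\text{ for }y\in\mathrm{hv}(\rho_i).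
\end{equation}
For $x\in\mathrm{fr}(\rho_i)$ let $\eta_i(x)=h_i(x)$ if this is a constant. Otherwise $h_i(x)\in N_{p(i)}$, so $p(i)\ge1$, and we let $\eta_i(x)$ be the unique $y\in L(a_{p(i)})$ with $h'_{p(i)}(y)=h_i(x)$. Let $M_k^i$ be the set of names $y$ of $(\rho_i,\eta_i)$ with $h_i'(y)=n_k$. For $x,x'\in\mathrm{fr}(\rho_i)$ we have $\eta_i(x)=\eta_i(x')$ if and only if $h_i(x)=h_i(x')$, by \eqref{eq:bij} for $p(i)$. This gives the second half of \eqref{eq:bij}, and it shows that $h_i$ maps $O(a_i)$ bijectively onto the set of nulls in $h_i(\mathrm{fr}(\rho_i))$. The fresh nulls are distinct from these and from each other, which gives the first half. The letter $a_i$ is compatible with $a_{p(i)}$: the values of $\eta_i$ lie in $L(a_{p(i)})\cup C^*$, and for $x\in O(a_i)$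
\[
x\in M_k^i\iff h_i(x)=n_k\iff h'_{p(i)}(\eta_i(x))=n_k\iff\eta_i(x)\in M_k^{p(i)} .
\]
So $\pi(0)=\bot$ and $\pi(i)=\pi(p(i))\,a_i$ define nodes of $\mathcal T$.

\emph{The map on terms.} Let $\tau$ fix constants and send the null introduced by step $i$ for $z$ to $n_{\pi(i),z}$. (Different steps may have the same node, so $\tau$ need not be injective; this does no harm.) We claim that $\tau(h_i'(y))=\beta_{\pi(i)}(y)$ for $y\in L(a_i)$. For $y\in\mathrm{ex}(\rho_i)$ this is the definition. For $y\in O(a_i)$, induction on $i$ gives $\tau(h_i(y))=\tau(h'_{p(i)}(\eta_i(y)))=\beta_{\pi(p(i))}(\eta_i(y))=\beta_{\pi(i)}(y)$. With \eqref{eq:bij} and Lemma~\ref{lem:T}(b) we obtain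
\[
\tau h_i'(\mathrm{head}(\rho_i))=\beta_{\pi(i)}(r_{a_i}(\mathrm{head}(\rho_i)))=A_{\pi(i)},
\]
and $\tau h_i(x)=\beta_{\pi(i)}(r_{a_i}(x))=\beta_{\pi(p(i))}(\eta_i(x))$ for $x\in\mathrm{fr}(\rho_i)$. Hence $\tau(\mathcal I_i)=\bigcup_{j\le i}A_{\pi(j)}$, and $\tau h_i$ shows that $\{\pi(0),\dots,\pi(i-1)\}$ enables $\pi(i)$. By induction and Lemma~\ref{lem:act}, all $\pi(i)$ are active. So $\tau h$ maps $\mathrm{body}(\rho)$ into $\mathcal U$.

\emph{The marks.} We have $z_k\in\mathrm{ex}(\rho_{i_k})\cap M_k^{i_k}$. Moreover $M_{3-k}^{i_k}=\emptyset$, because $n_k\in N_{i_k}$ and $n_1,n_2$ share no bag. Therefore $\mathsf{Mark}_k(\tau(n_k))=\mathsf{Mark}_k(n_{\pi(i_k),z_k})\in A^+_{\pi(i_k)}\subseteq\mathcal U$, and $\tau h$ is the required homomorphism.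
\end{proof}

\section{An alternating pushdown system}\label{sec:pds}

It remains to decide whether a given finite set of atoms maps into $\mathcal U$. There are two difficulties. The image may be spread over distant nodes, and each node that contributes an atom has to be active, which is again a question about homomorphisms into $\mathcal U$. We treat a node $w$ as a stack, so that moving to the parent is a pop and moving to a child is a push. A state is a claim about the current node: either ``this node is active'', or ``the atoms $B$ map into $\mathcal U$, with certain variables sent to terms that have a name at this node''. A transition replaces a claim by at most two claims that together imply it. The system is \emph{alternating}: one may choose among the transitions, but all claims resulting from the chosen transition must be established. A claim is accepted only if this process ends after finitely many rounds, which excludes circular justifications of activity.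

Finitely many states suffice because of Lemma~\ref{lem:T}(d). If a variable is sent to a null outside $N_w$, then all atoms containing it are matched on the same side of $w$, and the variable need not be remembered at $w$.

\subsection{The system and its correctness}

An \emph{item} is a pair $(B,g)$, where $B\subseteq\mathrm{body}(\rho)$ or $B\subseteq\mathrm{body}^+(\rho,x_1,x_2)$ for some $\rho\in\mathcal R$ and $x_1,x_2\in\mathrm{fr}(\rho)$, and $g$ is a partial map from $\mathrm{vars}(B)$ to $V\cup C^*$. The finite set $Q$ of \emph{states} consists of the items and one more state $\mathsf{act}$. A state is \emph{allowed} at $a\in\Sigma\cup\{\bot\}$ if it is $\mathsf{act}$ or an item whose map $g$ takes values in $L(a)\cup C^*$. A \emph{configuration} is a pair $(q,w)$ with $w\in\mathcal T$ and $q$ allowed at $\mathrm{top}(w)$. A transition leads from a configuration $(q,w)$ with $a=\mathrm{top}(w)$ to a set of \emph{successors}: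
\begin{enumerate}
\item[(T0)] $q=(\emptyset,\emptyset)$: no successor.
\item[(T1)] $q=\mathsf{act}$: if $w=\bot$, no successor; otherwise the successors are $(\mathsf{act},w^-)$ and $((\mathrm{body}(\rho_a),\eta_a|_{\mathrm{fr}(\rho_a)}),w^-)$.
\item[(T2)] $q=(B,g)$, $x\in\mathrm{vars}(B)\setminus\mathrm{dom}(g)$, $y\in L(a)\cup C^*$: the successor is $((B,g\cup\{x\mapsto y\}),w)$.
\item[(T3)] $q=(B,g)$, $B=B_1\uplus B_2$ with $B_1,B_2\neq\emptyset$ and $\mathrm{vars}(B_1)\cap\mathrm{vars}(B_2)\subseteq\mathrm{dom}(g)$: the successors are $((B_i,g_i),w)$ for $i=1,2$, where $g_i$ is the restriction of $g$ to $\mathrm{vars}(B_i)$.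
\item[(T4)] $q=(B,g)$, $w\neq\bot$, all values of $g$ in $O(a)\cup C^*$: the successor is $((B,\eta_a\circ g),w^-)$.
\item[(T5)] $q=(B,g)$, $a'\in\Sigma$ compatible with $a$, and $g'\colon\mathrm{dom}(g)\to O(a')\cup C^*$ with $\eta_{a'}\circ g'=g$: the successor is $((B,g'),wa')$.
\item[(T6)] $q=(\{\alpha\},g)$, $\mathrm{vars}(\alpha)\subseteq\mathrm{dom}(g)$, $g(\alpha)\in H_a^+$: the successor is $(\mathsf{act},w)$.
\end{enumerate}
In words: (T2) guesses a value, (T3) splits the claim, (T4) and (T5) carry it to a neighboring node and translate the names, and (T6) matches one atom at the current node, which must then be shown active. All successors are configurations; for (T1) and (T4) this holds because $a$ is compatible with $\mathrm{top}(w^-)$.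

Let $\mathrm{Acc}_0=\emptyset$, and let $\mathrm{Acc}_{k+1}$ be the set of configurations having a transition all of whose successors lie in $\mathrm{Acc}_k$. By induction $\mathrm{Acc}_k\subseteq\mathrm{Acc}_{k+1}$. A configuration is \emph{accepted} if it lies in some $\mathrm{Acc}_k$, and the least such $k$ is its \emph{rank}. A configuration is accepted as soon as all successors of one of its transitions are, and an accepted configuration has a transition all of whose successors have smaller rank.

\begin{example}\label{ex:run}
We continue Example~\ref{ex:marks} and show that $((B,\emptyset),\bot)$ is accepted for $B=\{\mathsf E(x',y'),\mathsf E(y',z'),\mathsf{Mark}_1(x'),\mathsf{Mark}_2(z')\}$. Push $a_1$ by (T5). At $w_1$ guess $x'\mapsto z$ and split off $\mathsf{Mark}_1(x')$, which (T6) reduces to $(\mathsf{act},w_1)$. Push $a_2$ for the other three atoms; the value of $x'$ is now named $y$, since $\eta_{a_2}(y)=z$. At $w_2$ guess $y'\mapsto z$ and split off $\mathsf E(x',y')$, which becomes $\mathsf E(y,z)\in H_{a_2}$ and is reduced to $(\mathsf{act},w_2)$. The remaining item has forgotten $x'$. Push $a_3$ with $y'\mapsto y$, guess $z'\mapsto z$,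 split, and reduce both atoms to $(\mathsf{act},w_3)$. By (T1), $(\mathsf{act},w_3)$ reduces to $(\mathsf{act},w_2)$ and the item $(\{\mathsf E(x,y)\},y\mapsto z)$ at $w_2$, which the guess $x\mapsto y$ and (T6) reduce to $(\mathsf{act},w_2)$. Next, $(\mathsf{act},w_2)$ reduces to $(\mathsf{act},w_1)$ and the same item at $w_1$, handled by the guess $x\mapsto *$. Finally, $(\mathsf{act},w_1)$ reduces to $(\mathsf{act},\bot)$ and $(\{\mathsf E(x,y)\},y\mapsto *)$ at $\bot$, handled by $x\mapsto *$ and $\mathsf E(*,*)\in\mathcal D^*$, and $(\mathsf{act},\bot)$ has no successor.
\end{example}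

A \emph{witness} for a configuration $((B,g),w)$ in an instance $\mathcal J$ is a homomorphism $h\colon B\to\mathcal J$ with $h(x)=\beta_w(g(x))$ for all $x\in\mathrm{dom}(g)$.

\begin{lemma}\label{lem:items}
Let $X\subseteq\mathcal T$ be such that $(\mathsf{act},v)$ is accepted for all $v\in X$. Then every configuration $((B,g),w)$ with a witness in $\bigcup_{v\in X}A_v^+$ is accepted.
\end{lemma}

\begin{proof}
Let $h$ be a witness, and choose for each $\alpha\in B$ a node $\nu(\alpha)\in X$ with $h(\alpha)\in A^+_{\nu(\alpha)}$. We use strong induction on $s=\sum_{\alpha\in B}\mathrm{dist}(w,\nu(\alpha))$, where $\mathrm{dist}$ is the distance in the tree $\mathcal T$, over all choices of $B,g,w,h,\nu$. The plan is to split $B$ according to the direction in which its atoms are matched and to move each part one step in its direction. The induction hypothesis is applied only after such a move. If $B=\emptyset$, (T0) applies. Let $B\neq\emptyset$ and $a=\mathrm{top}(w)$.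

\emph{Guessing.} If $x\notin\mathrm{dom}(g)$ and $h(x)\in N_w\cup C^*$, then $h(x)=\beta_w(y)$ for some $y\in L(a)\cup C^*$, and $h$ is a witness for the successor of (T2) with $x\mapsto y$. After finitely many such steps we may assume that $\mathrm{dom}(g)$ contains every $x$ with $h(x)\in N_w\cup C^*$.

\emph{Splitting.} Partition $B$ into a singleton class for each $\alpha$ with $\nu(\alpha)=w$, the class of all $\alpha$ with $w\not\le\nu(\alpha)$, and, for each child $wa'$ of $w$, the class of all $\alpha$ with $wa'\le\nu(\alpha)$. Let $x$ occur in atoms $\alpha,\alpha'$ of different classes. By Lemma~\ref{lem:T}(c), $h(x)\in C^*$ or $h(x)\in N_{\nu(\alpha)}\cap N_{\nu(\alpha')}$. In the second case $h(x)\in N_w$ by Lemma~\ref{lem:T}(d), since $w$ lies on the path between $\nu(\alpha)$ and $\nu(\alpha')$. So $x\in\mathrm{dom}(g)$. Hence (T3) can split off one nonempty class after the other, and it suffices to show that $((B',g'),w)$ is accepted for each nonempty class $B'$, where $g'$ is the restriction of $g$ to $\mathrm{vars}(B')$. Let $h_{B'}$ be the restriction of $h$ to $\mathrm{vars}(B')$. For $x\in\mathrm{dom}(g')$, either $h(x)=g'(x)\in C^*$,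 or $h(x)\in N_w$ and $g'(x)\in L(a)$; in the second case also $h(x)\in N_{\nu(\alpha)}$ for some $\alpha\in B'$.

\emph{Case $B'=\{\alpha\}$, $\nu(\alpha)=w$.} All arguments of $h(\alpha)$ lie in $N_w\cup C^*$, so $\mathrm{vars}(\alpha)\subseteq\mathrm{dom}(g')$ and $\beta_w(g'(\alpha))=h(\alpha)\in\beta_w(H_a^+)$. Since $\beta_w$ is injective, $g'(\alpha)\in H_a^+$; this is the reason for the unique names. Now (T6) leads to $(\mathsf{act},w)$, which is accepted because $w\in X$.

\emph{Case $w\not\le\nu(\alpha)$ for all $\alpha\in B'$.} Then $w\neq\bot$, and $w^-$ lies on the path from $w$ to each $\nu(\alpha)$. If $x\in\mathrm{dom}(g')$ and $h(x)$ is a null, then $h(x)\in N_{w^-}$ by Lemma~\ref{lem:T}(d), so $g'(x)\in O(a)$ by Lemma~\ref{lem:T}(a). Thus (T4) applies, and $h_{B'}$ is a witness for the successor because $\beta_{w^-}(\eta_a(y))=\beta_w(y)$ for $y\in O(a)\cup C^*$. Every distance drops by $1$ and $B'\neq\emptyset$, so the sum for the successor is less than $s$, and the successor is accepted.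

\emph{Case $wa'\le\nu(\alpha)$ for all $\alpha\in B'$.} Let $x\in\mathrm{dom}(g')$. If $h(x)$ is a constant, put $g''(x)=g'(x)$. If $h(x)$ is a null, then $h(x)\in N_{wa'}$ by Lemma~\ref{lem:T}(d), say $h(x)=\beta_{wa'}(y)$, and $y\in O(a')$ by Lemma~\ref{lem:T}(a) since $h(x)\in N_w$. From $\beta_w(\eta_{a'}(y))=h(x)=\beta_w(g'(x))$ and injectivity we get $\eta_{a'}(y)=g'(x)$. Put $g''(x)=y$. Then (T5) leads to $((B',g''),wa')$, which has the witness $h_{B'}$ and a sum less than $s$, and is therefore accepted.
\end{proof}

\begin{proposition}\label{prop:pds}
The configuration $(\mathsf{act},w)$ is accepted if and only if $w\in\mathrm{Act}$. The configuration $((B,g),w)$ is accepted if and only if it has a witness in $\mathcal U$.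
\end{proposition}

\begin{proof}
($\Rightarrow$) We prove both implications together by induction on the rank, using a transition whose successors have smaller rank. (T0): the empty map is a witness. (T1): $\bot$ is active. If $w\neq\bot$, then $w^-\in\mathrm{Act}$ and $\mathrm{body}(\rho_a)$ has a homomorphism to $\mathcal U$ with the frontier values $\beta_{w^-}(\eta_a(x))$. The body contains no mark predicate, so the image lies in $\bigcup_{v\in\mathrm{Act}}A_v$. Thus $\mathrm{Act}$ enables $w$, and $w$ is active by Lemma~\ref{lem:act}. (T2): a witness for the successor is a witness for $((B,g),w)$. (T3): the two witnesses agree on the shared variables, which lie in $\mathrm{dom}(g)$, and their union is a witness. (T4): a witness $h$ for the successor satisfies $h(x)=\beta_{w^-}(\eta_a(g(x)))=\beta_w(g(x))$. (T5): it satisfies $h(x)=\beta_{wa'}(g'(x))=\beta_w(\eta_{a'}(g'(x)))=\beta_w(g(x))$. (T6): $w\in\mathrm{Act}$, so $\beta_w(g(\alpha))\in A_w^+\subseteq\mathcal U$, and $\beta_w\circ g$ is a witness.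

($\Leftarrow$) Let $w_0,\dots,w_n$ be a justification. We show by induction on $i$ that $(\mathsf{act},w_i)$ is accepted. For $i=0$ this is (T1). For $i\ge1$ the set $X=\{w_0,\dots,w_{i-1}\}$ enables $w_i$. So the first successor $(\mathsf{act},w_i^-)$ in (T1) is accepted as $w_i^-\in X$, and the second has a witness in $\bigcup_{v\in X}A_v$ and is accepted by Lemma~\ref{lem:items}. Hence $(\mathsf{act},w)$ is accepted for all $w\in\mathrm{Act}$, and Lemma~\ref{lem:items} with $X=\mathrm{Act}$ gives the claim for items.
\end{proof}

\subsection{Deciding acceptance}

There are infinitely many configurations, but the transitions from $(q,w)$ depend only on $q$ and $a=\mathrm{top}(w)$. So we speak of transitions from $(q,a)$. Each has at most two successors, of the form \emph{pop $q'$}, \emph{stay $q'$}, or \emph{push $a',q'$}, standing for $(q',w^-)$, $(q',w)$, and $(q',wa')$. Whatever happens at $w$ and its descendants depends on the rest of the stack only through the claims that are finally popped to $w^-$. We tabulate these claims: $q\vdash_aS$ will mean that $q$ can be reduced, on any stack with top $a$, to the set $S$ of states on the stack below.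

For $a\in\Sigma\cup\{\bot\}$ and $t\ge0$ define relations $\vdash_a^t$ between states allowed at $a$ and subsets of $Q$. Let $\vdash^0_a$ be empty. Let $q\vdash_a^{t+1}S$ hold if there are a transition from $(q,a)$ with successors $s_1,\dots,s_m$, $0\le m\le2$, and sets $S_1,\dots,S_m$ with $S=S_1\cup\dots\cup S_m$ such that for each $i$:
\begin{itemize}
\item if $s_i$ is pop $q'$, then $S_i=\{q'\}$;
\item if $s_i$ is stay $q'$, then $q'\vdash^t_aS_i$;
\item if $s_i$ is push $a',q'$, then there are a set $S'$ with $q'\vdash^t_{a'}S'$ and sets $Y_s$ with $s\vdash_a^tY_s$ for $s\in S'$ such that $S_i=\bigcup_{s\in S'}Y_s$.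
\end{itemize}
By induction $\vdash_a^t$ is contained in $\vdash_a^{t+1}$. Let $\vdash_a$ be the union over all $t$. There are no pops at $\bot$, so by induction on $t$, $q\vdash_\bot S$ implies $S=\emptyset$. We say that $S\subseteq Q$ is \emph{accepted below $w$} (with ranks $<k$) if $S=\emptyset$, or $w\neq\bot$ and all $(s,w^-)$ with $s\in S$ are accepted configurations (of rank $<k$).

\begin{lemma}\label{lem:summary}
Let $(q,w)$ be a configuration and $a=\mathrm{top}(w)$.
\begin{enumerate}
\item[(a)] If $q\vdash_aS$ and $S$ is accepted below $w$, then $(q,w)$ is accepted.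
\item[(b)] If $(q,w)$ is accepted with rank $k$, then $q\vdash_aS$ for some $S$ that is accepted below $w$ with ranks $<k$.
\end{enumerate}
In particular, $(q,\bot)$ is accepted if and only if $q\vdash_\bot\emptyset$.
\end{lemma}

\begin{proof}
(a) Induction on $t$, for all $w$. Let $q\vdash_a^{t+1}S$ with data as in the definition. Each $S_i\subseteq S$ is accepted below $w$, and we show that each successor is accepted. A pop successor $(q',w^-)$ is accepted since $q'\in S_i$. A stay successor is accepted by the induction hypothesis. For a push successor, the hypothesis for $s\vdash_a^tY_s$ with $Y_s\subseteq S_i$ shows that all $(s,w)$ with $s\in S'$ are accepted. So $S'$ is accepted below $wa'$, and the hypothesis for $q'\vdash^t_{a'}S'$ shows that $(q',wa')$ is accepted.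

(b) Strong induction on $k$, for all $w$. Take a transition whose successors have rank $<k$. For a pop successor put $S_i=\{q'\}$. For a stay successor the hypothesis provides $S_i$. For a push successor $(q',wa')$ of rank $k'<k$, the hypothesis provides $S'$ with $q'\vdash_{a'}S'$ such that all $(s,w)$, $s\in S'$, have rank $<k'$. Applying it again to each of these gives $Y_s$ with $s\vdash_aY_s$, accepted below $w$ with ranks $<k'$; put $S_i=\bigcup_{s\in S'}Y_s$. All the finitely many pairs used lie in the relations for one common $t$, so $q\vdash_aS$ for $S=\bigcup_iS_i$, and $S$ is accepted below $w$ with ranks $<k$.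
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gbts}]
By Propositions~\ref{prop:U} and~\ref{prop:pds} and Lemma~\ref{lem:summary}, $\mathcal R\notin\mathbf{gbts}$ if and only if $(\mathrm{body}^+(\rho,x_1,x_2),\emptyset)\vdash_\bot\emptyset$ for some $\rho\in\mathcal R$ and $x_1,x_2\in\mathrm{fr}(\rho)$. We bound the time needed to compute the relations $\vdash_a$.

They contain at most $(|\Sigma|+1)\,|Q|\,2^{|Q|}$ pairs in total, so the iteration over $t$ becomes stationary after at most that many rounds. In one round we first tabulate, for each $a$, the pairs $(S',Y)$ of subsets of $Q$ such that $Y=\bigcup_{s\in S'}Y_s$ for some sets $Y_s$ with $s\vdash^t_aY_s$. This is done by increasing size of $S'$: the pair $(\emptyset,\emptyset)$ is in the table, and $(S'\cup\{s\},Y\cup Y_s)$ is in the table if $(S',Y)$ is, $s\notin S'$, and $s\vdash_a^tY_s$. Then we run through all $(q,a)$, all transitions, and all choices of $S_1,S_2,S'$. A transition is given by at most two successors, each from a set of at most $|Q|(|\Sigma|+2)$ possibilities. So the whole computation takes time polynomial in $|\Sigma|\cdot2^{|Q|}$.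

Let $N$ be the length of $\mathcal R$. There are at most $N$ rules, each with at most $N$ atoms and $N$ variables, and $|V|\le N$, $|C^*|\le N+1$. Hence
\[
|\Sigma|\le N(2N+1)^N4^N,\qquad |Q|\le1+N(N^2+1)\,2^{N+2}(2N+2)^N ,
\]
and the running time is doubly exponential in $N$.
\end{proof}

\section{Undecidability of weak greediness}\label{sec:wgbts}

A \emph{two-counter machine} $\mathcal M$ has finitely many states, among them $q_0$ and $q_f$, and finitely many instructions $(q,\mathit{op},q')$ with $\mathit{op}\in\{\mathrm{inc}_k,\mathrm{dec}_k,\mathrm{zero}_k:k=1,2\}$. A configuration is a triple $(q,a,b)$ with $a,b\in\mathbb N$. The instruction leads from state $q$ to state $q'$; $\mathrm{inc}_k$ adds $1$ to counter $k$, $\mathrm{dec}_k$ requires it to be positive and subtracts $1$, and $\mathrm{zero}_k$ requires it to be $0$ and changes no counter. The machine \emph{halts} if a configuration with state $q_f$ is reachable from $(q_0,0,0)$. The set of halting machines is $\Sigma^0_1$-complete~\cite{Minsky}.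

\subsection{The rule set}

We keep the rules $\gamma,\delta,\varepsilon$ of Example~\ref{ex:switch} and replace $\sigma$ by a simulation of $\mathcal M$ that produces $\mathsf S(r,u)$ upon halting. Four design decisions make the simulation greedy and hard to fool.

\emph{Counter values are constants.} A simulation step combines the two counter values with a successor of one of them. If these were nulls, nothing would place them in one bag. Constants cost nothing in the greediness condition, and since $\mathbf{wgbts}$ quantifies over all databases, some database is large enough for any given run.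

\emph{Everything is relativized to a null $r$.} A database may contain arbitrary atoms, for instance one claiming that $q_f$ has been reached. All simulation atoms have a first argument $r$. If $r$ is a null, the atom was derived and not given. If $r$ is a constant, the final $\delta$-step has at most one null in its frontier and is harmless.

\emph{The number line is built by the rules.} They choose constants $x_0,x_1,\dots$ one at a time, and a null $m$, the second argument of the simulation atoms, identifies the sequence chosen so far. This argument cannot be dropped. Suppose that one sequence is $d_0,d_1,d_2$ and another is $d_0,d_2$. If their successor pairs were pooled, two increments and one decrement could lead from $d_0$ over $d_1,d_2$ back to $d_0$, and a zero test would succeed on the value $1$.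

\emph{Distinctness is promised by the database.} Rules cannot test inequality, so $x_j$ is appended only if $\mathsf{Neq}(x_i,x_j)$ is in the database for all $i<j$. If the promise is false, then $\mathsf{Neq}(e,e)$ holds for some $e$, and this is exactly the atom that makes $\varepsilon$ applicable.

The intended readings, for the sequence $x_0,\dots,x_k$ identified by $m$, are: $\mathsf{Name}(r,m,x)$, $x=x_k$; $\mathsf Z(r,m,x)$, $x=x_0$; $\mathsf E(r,m,x,x')$, $x'$ is the successor of $x$; $\mathsf W(r,m,c)$, $c$ may be appended; $\mathsf{Next}(r,m,m',c)$, $m'$ identifies the sequence extended by $c$; $\mathsf C_q(r,m,x_a,x_b)$, the configuration $(q,a,b)$ is reachable. The rule set $\mathcal R_{\mathcal M}$ consists of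
\begin{align*}
\text{(R1)}\quad&\mathsf U(x)\to\exists r\,\exists m\;\mathsf{First}(r,m,x)\\
\text{(R2)}\quad&\mathsf{First}(r,m,x)\to\mathsf{Name}(r,m,x)\wedge\mathsf Z(r,m,x)\\
\text{(R3)}\quad&\mathsf{First}(r,m,x)\wedge\mathsf{Neq}(x,c)\to\mathsf W(r,m,c)\\
\text{(R4)}\quad&\mathsf W(r,m,c)\to\exists m'\;\mathsf{Next}(r,m,m',c)\\
\text{(R5)}\quad&\mathsf{Next}(r,m,m',x)\wedge\mathsf W(r,m,c)\wedge\mathsf{Neq}(x,c)\to\mathsf W(r,m',c)\\
\text{(R6)}\quad&\mathsf{Next}(r,m,m',x)\to\mathsf{Name}(r,m',x)\\
\text{(R7)}\quad&\mathsf{Next}(r,m,m',c)\wedge\mathsf Z(r,m,x)\to\mathsf Z(r,m',x)\\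
\text{(R8)}\quad&\mathsf{Next}(r,m,m',c)\wedge\mathsf{Name}(r,m,x)\to\mathsf E(r,m',x,c)\\
\text{(R9)}\quad&\mathsf{Next}(r,m,m',c)\wedge\mathsf E(r,m,x,x')\to\mathsf E(r,m',x,x')\\
\text{(R10)}\quad&\mathsf Z(r,m,x)\to\mathsf C_{q_0}(r,m,x,x)\\
\text{(R11)}\quad&\mathsf C_{q_f}(r,m,x,y)\to\exists u\;\mathsf S(r,u),
\end{align*}
the rules $\gamma$, $\delta$, $\varepsilon$ of Example~\ref{ex:switch}, and one rule (RM) for each instruction $(q,\mathit{op},q')$, depending on $\mathit{op}$:
\begin{align*}
\mathrm{inc}_1:\quad&\mathsf C_q(r,m,x,y)\wedge\mathsf E(r,m,x,x')\to\mathsf C_{q'}(r,m,x',y)\\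
\mathrm{dec}_1:\quad&\mathsf C_q(r,m,x,y)\wedge\mathsf E(r,m,x',x)\to\mathsf C_{q'}(r,m,x',y)\\
\mathrm{zero}_1:\quad&\mathsf C_q(r,m,x,y)\wedge\mathsf Z(r,m,x)\to\mathsf C_{q'}(r,m,x,y)\\
\mathrm{inc}_2:\quad&\mathsf C_q(r,m,x,y)\wedge\mathsf E(r,m,y,y')\to\mathsf C_{q'}(r,m,x,y')\\
\mathrm{dec}_2:\quad&\mathsf C_q(r,m,x,y)\wedge\mathsf E(r,m,y',y)\to\mathsf C_{q'}(r,m,x,y')\\
\mathrm{zero}_2:\quad&\mathsf C_q(r,m,x,y)\wedge\mathsf Z(r,m,y)\to\mathsf C_{q'}(r,m,x,y).
\end{align*}
The predicates $\mathsf U$ and $\mathsf{Neq}$ occur in no head, so their atoms in any derived instance are those of the database. In the next four lemmas we consider an arbitrary $\mathcal R_{\mathcal M}$-derivation from an arbitrary database $\mathcal D$, yielding $\mathcal I$. We often use the same letter for a variable and its value.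

\subsection{Only $\delta$ can be non-greedy}

\begin{lemma}\label{lem:positions}
\begin{enumerate}
\item[(a)] Nulls never occur in $\mathsf U$- or $\mathsf{Neq}$-atoms, in position $3$ of $\mathsf{First},\mathsf{Name},\mathsf Z,\mathsf W$, in position $4$ of $\mathsf{Next}$, or in positions $3,4$ of $\mathsf E$ and $\mathsf C_q$.
\item[(b)] Position $1$ of $\mathsf{First},\mathsf{Name},\mathsf Z,\mathsf W,\mathsf{Next},\mathsf E,\mathsf C_q,\mathsf S$ contains only constants and \emph{root nulls}, that is, nulls introduced by \textup{(R1)} for $r$.
\item[(c)] If $\mathsf S(r,u)\in\mathcal I$ and $r$ or $u$ is a null, then $u$ is a null and $\mathsf S(r,u)$ is the only $\mathsf S$-atom of $\mathcal I$ with second argument $u$. If $\mathsf T(u,z)\in\mathcal I$ and $z$ is a null, then the birth step of $z$ is a $\gamma$- or $\varepsilon$-step producing $\mathsf T(u,z)$.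
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induction on the derivation. The database has no nulls, and every variable in a listed head position also occurs in a listed position of the body: in $\mathsf U$ for (R1), in $\mathsf{First}$ for (R2), in $\mathsf{Neq}$ for (R3) and (R5), in $\mathsf W$ for (R4), in $\mathsf{Next}$ for (R6), in $\mathsf Z$ for (R7) and (R10), in $\mathsf{Name}$ and $\mathsf{Next}$ for (R8), in $\mathsf E$ for (R9), and in $\mathsf C_q$ and $\mathsf E$ for (RM).

(b) Rule (R1) puts a root null there. Rules (R2)--(R11) and (RM) copy the first argument from a body atom with one of these predicates, and $\gamma,\delta,\varepsilon$ have none of them in the head.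

(c) An $\mathsf S$-atom with a null is not in $\mathcal D$, so it is produced by (R11), the only rule with $\mathsf S$ in the head, and this step introduces the second argument. A null has one birth step, and (R11) produces one atom. Likewise $\mathsf T$ occurs only in the heads of $\gamma$ and $\varepsilon$, with an existential variable in the second position.
\end{proof}

Call a $\delta$-step \emph{critical} if it sends both $r$ and $z$ to nulls.

\begin{lemma}\label{lem:D}
Every step other than a critical $\delta$-step is greedy.
\end{lemma}

\begin{proof}
A non-critical $\delta$-step has at most one null in its frontier image $\{r,z\}$. In every other rule, one body atom contains all frontier variables except some that are sent to constants by Lemma~\ref{lem:positions}(a). This atom is $\mathsf U(x)$ in (R1); the $\mathsf{First}$-atom in (R2) and (R3), missing $c$ in (R3); the $\mathsf W$-atom in (R4); the $\mathsf{Next}$-atom in (R5)--(R9), missing $c$ in (R5), $x$ in (R7) and (R8), and $x,x'$ in (R9); the $\mathsf Z$-atom in (R10); the $\mathsf C$-atom in (R11) and (RM), missing $x'$ or $y'$; and the $\mathsf S$-atom in $\gamma$ and $\varepsilon$.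 Lemma~\ref{lem:guard} applies.
\end{proof}

\begin{lemma}\label{lem:repair}
If $\mathsf{Neq}(e,e)\in\mathcal D$ for some $e$, then a greedy derivation from $\mathcal D$ yields $\mathcal I$.
\end{lemma}

\begin{proof}
Let the given derivation be $\mathcal D,(\rho_i,h_i,\mathcal I_i)_{i\le n}$. Consider the $\gamma$-steps $i$ such that $h_i(r),h_i(u)$ are nulls and $\mathsf G(h_i(r),h_i'(z))\in\mathcal I$. Replace each of them by the $\varepsilon$-step via $h_i\cup\{x\mapsto e\}$ with the same null for $z$, and keep all other steps. Let $\mathcal I_i'$ be the new instances. The only additional atoms in $\mathcal I_i'$ are atoms $\mathsf G(h_l(r),h_l'(z))\in\mathcal I$ with $l\le i$, whose nulls occur in $\mathcal I_l$. So $\mathcal I_i\subseteq\mathcal I_i'\subseteq\mathcal I$, and $\mathcal I_i'$ has the same nulls as $\mathcal I_i$. Hence all steps remain applicable, fresh nulls remain fresh, and $\mathcal I_n'=\mathcal I$.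

By Lemma~\ref{lem:D}, applied to the new derivation, only its critical $\delta$-steps need to be checked. Such a step $i$ is also a step of the original derivation. With $r,u,z$ denoting its values, $\mathsf S(r,u),\mathsf T(u,z)\in\mathcal I_{i-1}$ and $\mathsf G(r,z)\in\mathcal I$. Apply Lemma~\ref{lem:positions}(c) to the original derivation. The term $u$ is a null, and the birth step $k<i$ of $z$ is a $\gamma$- or $\varepsilon$-step producing $\mathsf T(u,z)$. Its body contains an atom $\mathsf S(r',u)$, and $r'=r$ by uniqueness. If step $k$ was a $\gamma$-step, it has been replaced, since $r,u$ are nulls and $\mathsf G(r,z)\in\mathcal I$. So in the new derivation step $k$ is an $\varepsilon$-step producing $\mathsf G(r,z)$. Its bag contains $r$ and $z$, and step $i$ is greedy.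
\end{proof}

\subsection{Correctness of the simulation}

\begin{lemma}\label{lem:C}
If $\mathsf S(r,u)\in\mathcal I$ with $r$ a null, and $\mathsf{Neq}(e,e)\notin\mathcal D$ for all $e$, then $\mathcal M$ halts.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:positions}(b), $r$ is a root null; let its birth step produce $\mathsf{First}(r,m_0,x_0)$. Atoms containing $r$ are not in $\mathcal D$, so each is produced by a step. In (R2)--(R11) and (RM), all atoms except the $\mathsf{Neq}$-atoms have the same first argument.

Define the \emph{vertices of $r$}, each with a label. The null $m_0$ is a vertex with label $x_0$. If $m$ is a vertex and an (R4)-step on $\mathsf W(r,m,c)$ introduces $m'$, then $m'$ is a vertex with parent $m$ and label $c$. Since a null has one birth step, parent and label are well defined, and the vertices form a tree with root $m_0$. For a vertex $m$ let $m_0,\dots,m_k=m$ be the path from the root and $x_0,\dots,x_k$ the labels along it. We claim: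
\begin{enumerate}
\item[(1)] $\mathsf{First}(r,m_0,x_0)$ is the only $\mathsf{First}$-atom with first argument $r$. If $\mathsf{Next}(r,m',m'',c)\in\mathcal I$, then $m''$ is a vertex with parent $m'$ and label $c$. Atoms of $\mathsf{Name},\mathsf Z,\mathsf E,\mathsf W,\mathsf C_q$ with first argument $r$ have a vertex as second argument.
\item[(2)] If $\mathsf{Name}(r,m,x)\in\mathcal I$, then $x=x_k$. If $\mathsf Z(r,m,x)\in\mathcal I$, then $x=x_0$. If $\mathsf E(r,m,x,x')\in\mathcal I$, then $(x,x')=(x_i,x_{i+1})$ for some $i<k$.
\item[(3)] If $\mathsf W(r,m,c)\in\mathcal I$, then $\mathsf{Neq}(x_i,c)\in\mathcal D$ for all $i\le k$.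
\item[(4)] $\mathsf{Neq}(x_i,x_j)\in\mathcal D$ for all $0\le i<j\le k$.
\end{enumerate}
Claims (1)--(3) are proved by induction on the step producing the atom.

(1) $\mathsf{First}$-atoms come only from (R1), where the first argument is fresh. $\mathsf{Next}$-atoms come only from (R4), applied to an atom $\mathsf W(r,m',c)$ in which $m'$ is a vertex by induction. For the other predicates the second argument is $m_0$ in (R2) and (R3), the third argument of a $\mathsf{Next}$-atom in (R5)--(R9), and copied from a $\mathsf Z$- or $\mathsf C$-atom in (R10) and (RM).

(2), (3) These atoms come from (R2), (R3), (R5)--(R9). Let $k=0$. The root $m_0$ has no parent, so by (1) it is not the third argument of a $\mathsf{Next}$-atom with first argument $r$, and only (R2) and (R3) are possible. They give $x=x_0$ for $\mathsf{Name}$ and $\mathsf Z$, $\mathsf{Neq}(x_0,c)\in\mathcal D$ for $\mathsf W$, and no $\mathsf E$-atom. Let $k\ge1$. By (1), (R2) and (R3) are impossible, and the $\mathsf{Next}$-atom used in (R5)--(R9) is $\mathsf{Next}(r,m_{k-1},m_k,x_k)$. Using the induction hypothesis for the body atom at $m_{k-1}$, (R6) gives $x=x_k$, (R7) gives $x=x_0$, (R8)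 gives the pair $(x_{k-1},x_k)$, (R9) gives a pair $(x_i,x_{i+1})$ with $i<k-1$, and (R5) gives $\mathsf{Neq}(x_k,c)\in\mathcal D$ from its last body atom and $\mathsf{Neq}(x_i,c)\in\mathcal D$ for $i\le k-1$ from $\mathsf W(r,m_{k-1},c)$.

(4) The vertex $m_j$ was introduced from $\mathsf W(r,m_{j-1},x_j)$; apply (3) to $m_{j-1}$.

Now we use the hypothesis on $\mathcal D$: by (4), the labels $x_0,\dots,x_k$ are pairwise distinct. We show by induction on the producing step that every $\mathsf C_q(r,m,x,y)\in\mathcal I$ has $x=x_a$ and $y=x_b$ with $(q,a,b)$ reachable from $(q_0,0,0)$. For (R10), (2) gives $a=b=0$. For (RM), let $x_a$ be the argument of the body atom $\mathsf C_q$ that represents the counter concerned. By (2) and distinctness, $\mathsf E(r,m,x_a,x')$ forces $x'=x_{a+1}$, $\mathsf E(r,m,x',x_a)$ forces $a>0$ and $x'=x_{a-1}$, and $\mathsf Z(r,m,x_a)$ forces $a=0$. So the head atom represents the configuration that the instruction produces. Finally, $\mathsf S(r,u)$ was produced by (R11) from an atom $\mathsf C_{q_f}(r,m,x,y)$, so $\mathcal M$ halts.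
\end{proof}

\begin{proposition}\label{prop:nohalt}
If $\mathcal M$ does not halt, then $\mathcal R_{\mathcal M}\in\mathbf{wgbts}$.
\end{proposition}

\begin{proof}
Take a derivation from $\mathcal D$ yielding $\mathcal I$. If $\mathsf{Neq}(e,e)\in\mathcal D$ for some $e$, apply Lemma~\ref{lem:repair}. Otherwise, by Lemma~\ref{lem:C}, $\mathcal I$ contains no atom $\mathsf S(r,u)$ with $r$ a null. Then there is no critical $\delta$-step, and the derivation is greedy by Lemma~\ref{lem:D}.
\end{proof}

\begin{proposition}\label{prop:halt}
If $\mathcal M$ halts, then $\mathcal R_{\mathcal M}\notin\mathbf{wgbts}$.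
\end{proposition}

\begin{proof}
Fix a run from $(q_0,0,0)$ to a configuration with state $q_f$, and let $K$ bound its counter values. Let $\mathcal D=\{\mathsf U(d_0)\}\cup\{\mathsf{Neq}(d_i,d_j):0\le i<j\le K\}$ with distinct constants $d_0,\dots,d_K$. Derive $\mathsf{First}(r,m_0,d_0)$ by (R1), $\mathsf{Name}(r,m_0,d_0)$ and $\mathsf Z(r,m_0,d_0)$ by (R2), and $\mathsf W(r,m_0,d_j)$ for $1\le j\le K$ by (R3). For $i=0,\dots,K-1$ derive in turn
\[
\begin{array}{ll}
\mathsf{Next}(r,m_i,m_{i+1},d_{i+1}) & \text{by (R4) on }\mathsf W(r,m_i,d_{i+1}),\\
\mathsf W(r,m_{i+1},d_j)\text{ for }i+1<j\le K & \text{by (R5), using }\mathsf W(r,m_i,d_j)\text{ and }\mathsf{Neq}(d_{i+1},d_j),\\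
\mathsf{Name}(r,m_{i+1},d_{i+1}),\ \mathsf Z(r,m_{i+1},d_0) & \text{by (R6) and (R7),}\\
\mathsf E(r,m_{i+1},d_l,d_{l+1})\text{ for }l\le i & \text{by (R8) for }l=i\text{ and (R9) for }l<i.
\end{array}
\]
At $m_K$ we now have $\mathsf Z(r,m_K,d_0)$ and $\mathsf E(r,m_K,d_l,d_{l+1})$ for all $l<K$. Derive $\mathsf C_{q_0}(r,m_K,d_0,d_0)$ by (R10) and follow the run by (RM), representing the value $a$ by $d_a$, up to an atom $\mathsf C_{q_f}(r,m_K,\cdot,\cdot)$. Apply (R11), $\gamma$, $\delta$ once each to obtain $\mathsf S(r,u)$, $\mathsf T(u,z)$, $\mathsf G(r,z)$. Let $\mathcal I$ be the result. It contains no atom $\mathsf{Neq}(e,e)$, the nulls $r,u,z$ are distinct, and $z$ occurs only in $\mathsf T(u,z)$ and $\mathsf G(r,z)$.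

Suppose that a greedy derivation from $\mathcal D$ yields $\mathcal I$. Its instances are subsets of $\mathcal I$, so $\varepsilon$ is never applied. The first step $i$ producing $\mathsf G(r,z)$ is therefore a $\delta$-step with frontier image $\{r,z\}$, and $r,z\in N_j$ for some $j<i$. Step $j$ produces an atom of $\mathcal I$ containing $z$, and not $\mathsf G(r,z)$ by the choice of $i$. So it produces $\mathsf T(u,z)$ and is a $\gamma$-step, with $N_j=\{u,z\}$. This contradicts $r\in N_j$. The argument is invariant under renaming nulls, so it also applies if ``yields $\mathcal I$'' is read up to isomorphism.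
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wgbts}]
The map $\mathcal M\mapsto\mathcal R_{\mathcal M}$ is computable, and $\mathcal R_{\mathcal M}$ is constant-free with predicates of arity at most $4$. By Propositions~\ref{prop:nohalt} and~\ref{prop:halt}, $\mathcal R_{\mathcal M}\in\mathbf{wgbts}$ if and only if $\mathcal M$ does not halt.
\end{proof}

\begin{remark}\label{rem:fooled}
Lemma~\ref{lem:C} fails without the hypothesis on $\mathsf{Neq}$. The machine with $q_0\neq q_f$ and the single instruction $(q_0,\mathrm{dec}_1,q_f)$ does not halt. From $\{\mathsf U(e),\mathsf{Neq}(e,e)\}$, rules (R1)--(R4), (R7), (R8), (R10) give $\mathsf E(r,m_1,e,e)$ and $\mathsf C_{q_0}(r,m_1,e,e)$, and then (RM), (R11) give $\mathsf S(r,u)$. Continuing with $\gamma$ and $\delta$, the $\delta$-step is not greedy, since the only earlier bag containing $z$ is $\{u,z\}$. So this $\mathcal R_{\mathcal M}$ lies in $\mathbf{wgbts}\setminus\mathbf{gbts}$. Also, Lemma~\ref{lem:critical} has no analog for $\mathbf{wgbts}$: the critical database of $\mathcal R_{\mathcal M}$ contains $\mathsf{Neq}(*,*)$, so by Lemma~\ref{lem:repair} every instance derivable from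 it has a greedy derivation, whether $\mathcal M$ halts or not.
\end{remark}

\section{The exact complexity}\label{sec:sharp}

\subsection{Weak greediness is $\Pi^0_1$-complete}

The definition of $\mathbf{wgbts}$ says ``for every derivation there is a greedy derivation'', and derivations yielding a given instance can be arbitrarily long, since a step may add nothing. The point is that the existential quantifier can be bounded.

\begin{lemma}\label{lem:bounded}
It is decidable, given $\mathcal R$, $\mathcal D$ and a finite instance $\mathcal I$, whether some greedy $\mathcal R$-derivation from $\mathcal D$ yields $\mathcal I$.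
\end{lemma}

\begin{proof}
Suppose that a greedy derivation yields $\mathcal I$. Let steps $k<i$ apply the same rule $\rho$ with $\mathrm{ex}(\rho)=\emptyset$, and let $h_k,h_i$ agree on $\mathrm{fr}(\rho)$. Then the two steps produce the same atoms, so $\mathcal I_i=\mathcal I_{i-1}$ and $N_i=N_k$. Deleting step $i$ leaves a derivation yielding $\mathcal I$, and it is greedy because $N_k$ serves wherever $N_i$ did. Repeat this as long as possible. Frontier values lie in $\mathrm{terms}(\mathcal I)$, so at most $|\mathcal R|\cdot\max(1,|\mathrm{terms}(\mathcal I)|)^f$ steps of rules without existential variables remain, where $|\mathcal R|$ is the number of rules and $f$ is the largest size of a frontier. Every other step introduces a null of $\mathcal I$, different for different steps. So the length is bounded by a computable number. All maps $h_i'$ take values in $\mathrm{terms}(\mathcal I)$, since every variable occurs in a body or head atom. A finite search decides the question.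
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(b)}]
To semi-decide $\mathcal R\notin\mathbf{wgbts}$, enumerate all databases $\mathcal D$ and all $\mathcal R$-derivations from them, and stop when Lemma~\ref{lem:bounded} reports that the result has no greedy derivation from $\mathcal D$. So $\mathbf{wgbts}$ is in $\Pi^0_1$. The map $\mathcal M\mapsto\mathcal R_{\mathcal M}$ reduces the $\Pi^0_1$-complete set of non-halting machines to $\mathbf{wgbts}$. This set is not recursively enumerable, so neither is $\mathbf{wgbts}$.
\end{proof}

\subsection{Greediness is 2ExpTime-hard}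

A rule is \emph{guarded} if some body atom contains all body variables. A \emph{Boolean conjunctive query} $q$ is an existentially closed conjunction of atoms, which we treat as a finite set of atoms. We write $\mathcal D_0,\Sigma_0\models q$ if $q$ is true in every first-order model of the database $\mathcal D_0$ and the rule set $\Sigma_0$. Deciding $\mathcal D_0,\Sigma_0\models q$ for a database $\mathcal D_0\neq\emptyset$, a finite set $\Sigma_0$ of guarded rules and a nonempty query $q$, all three being part of the input (combined complexity), is 2ExpTime-hard~\cite{CGK}. Entailment is linked to derivations by the following standard fact.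

\begin{lemma}\label{lem:chase}
$\mathcal D_0,\Sigma_0\models q$ if and only if some $\Sigma_0$-derivation from $\mathcal D_0$ yields an instance $\mathcal J$ with a homomorphism $q\to\mathcal J$.
\end{lemma}

\begin{proof}
($\Leftarrow$) Let $\mathfrak A$ be a model. Along the derivation we build a map $\mu$ from terms to $\mathfrak A$ that sends each constant to its interpretation and each derived atom to a true atom: when a rule is applied, its body is true under $\mu$, and the fresh nulls are sent to witnesses for the head. Composing with $q\to\mathcal J$ shows that $q$ is true in $\mathfrak A$. ($\Rightarrow$) At each stage only finitely many pairs of a rule and a homomorphism are applicable, so there is a possibly infinite sequence of applications in which every pair that becomes applicable is eventually applied. The union of the instances, with constants interpreted as themselves, is a model. So $q$ maps into it, and the image lies in one finite stage.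
\end{proof}

The reduction runs $\Sigma_0$ on a private copy of $\mathcal D_0$, tagged by a root null $r$ as in Section~\ref{sec:wgbts}, and joins $r$ with an unrelated null when $q$ is matched.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(a)}]
The upper bound is Theorem~\ref{thm:gbts}. Let $\mathcal D_0,\Sigma_0,q$ be given. For each predicate $P$ occurring in them take a new predicate $\hat P$ with one additional first argument. For a set of atoms $\varphi$ and a new variable $r$ let $\hat\varphi_r$ be obtained by replacing each $P(\vec t)$ by $\hat P(r,\vec t)$. With new predicates $\mathsf U,\mathsf F,\mathsf G$ let $\mathcal R'$ consist of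
\begin{enumerate}
\item[(1)] $\mathsf U(x)\to\exists r\,\bigwedge_{P(\vec d)\in\mathcal D_0}\hat P(r,\vec d)$, with the constants of $\mathcal D_0$ as rule constants,
\item[(2)] $\hat\varphi_r\to\exists\vec z\,\hat\psi_r$ for each rule $\varphi\to\exists\vec z\,\psi$ of $\Sigma_0$,
\item[(3)] $\mathsf U(x)\to\exists z\,\mathsf F(z)$,
\item[(4)] $\hat q_r\wedge\mathsf F(z)\to\mathsf G(r,z)$, with $z$ a new variable.
\end{enumerate}
Since $\mathcal D_0\neq\emptyset$ and $q\neq\emptyset$, the variable $r$ occurs in the head of (1) and in the body of (4). The set $\mathcal R'$ is computable in polynomial time. We claim that $\mathcal R'\in\mathbf{gbts}$ if and only if $\mathcal D_0,\Sigma_0\not\models q$.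

Suppose $\mathcal D_0,\Sigma_0\not\models q$, and take any $\mathcal R'$-derivation from any database. Rules (1) and (3) have empty frontier. In a rule (2), the atom obtained from the guard of $\varphi$ contains $r$ and all variables of $\varphi$, hence the whole frontier; this is where guardedness is used. By Lemma~\ref{lem:guard} these steps are greedy, and so is a step of rule (4) unless it sends both $r$ and $z$ to nulls. Suppose step $i$ does, via $h$. First arguments of hatted atoms are constants or nulls introduced by rule (1), because rules (2) copy them from the body. So $\bar r=h(r)$ was introduced by a step $b<i$ of rule (1). For $j\ge b$ let $\mathcal J_j=\{P(\vec t):\hat P(\bar r,\vec t)\in\mathcal I_j\}$. Then $\mathcal J_b=\mathcal D_0$, as $\bar r$ is fresh at step $b$. A later step changes this set only if it applies a rule (2) with $r\mapsto\bar r$, and then the change is an application of the corresponding rule of $\Sigma_0$ to $\mathcal J_{j-1}$, with nulls that are fresh for $\mathcal I_{j-1}$ and hence for $\mathcal J_{j-1}$. So a $\Sigma_0$-derivation from $\mathcal D_0$ yields $\mathcal J_{i-1}$, and $h$ maps $q$ into $\mathcal J_{i-1}$.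 By Lemma~\ref{lem:chase}, $\mathcal D_0,\Sigma_0\models q$, a contradiction. Hence $\mathcal R'\in\mathbf{gbts}$.

Suppose $\mathcal D_0,\Sigma_0\models q$, and take a $\Sigma_0$-derivation as in Lemma~\ref{lem:chase}. Let $\bar r,\bar z$ be distinct nulls not occurring in it. From $\{\mathsf U(c)\}$ apply rule (1) with the null $\bar r$, copy the derivation by rules (2) with $r\mapsto\bar r$, apply rule (3) with the null $\bar z$, and apply rule (4) with frontier image $\{\bar r,\bar z\}$. Before the last step, the only bag containing $\bar z$ is $\{\bar z\}$. So the last step is not greedy, and $\mathcal R'\notin\mathbf{gbts}$.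

Thus non-entailment reduces to $\mathbf{gbts}$ in polynomial time. Since 2ExpTime is closed under complement, non-entailment is 2ExpTime-hard, and so is membership in $\mathbf{gbts}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CGK}
Cal\`{\i}, Gottlob, and Kifer, \emph{Taming the infinite chase}, JAIR 48, 2013.

\bibitem{LR}
Tim S. Lyon and Sebastian Rudolph, \emph{Derivation-Graph-Based Characterizations of Decidable Existential Rule Sets}, arXiv:2307.08481 (2023).

\bibitem{Minsky}
Minsky, \emph{Computation: Finite and Infinite Machines}, 1967.

\end{thebibliography}
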